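# Edge deletion and cut ideals: a chain of $K_6$'s that doubles a level at each link

## A one-parameter family of signings of six points

Take six points $x,y,o,a,b,c$. A **row** on a finite set $V$ is a function $f:V\to\{+1,-1\}$ considered up to a global sign. So $f$ and $-f$ are the same row, and a row is the same thing as an unordered partition $A|B$ of $V$, where one part may be empty. A row **cuts** a pair $\{i,j\}$ if $f(i)\ne f(j)$. For a multiset $M$ of rows, the **level** $\mathrm{lev}_{ij}(M)$ is the number of rows of $M$, counted with multiplicity, that cut $\{i,j\}$.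

Fix an even number $K\ge 2$ and an integer $t$ with $0\le t\le K/2$. Let $M_t$ be the multiset of $4K$ rows on our six points described by this table.

| type | $a$ | $b$ | $c$ | $o$ | $y$ | rows with $x=+$ | rows with $x=-$ |
|---|---|---|---|---|---|---|---|
| 1 | $+$ | $+$ | $+$ | $+$ | $+$ | $K-t$ | $t$ |
| 2 | $+$ | $-$ | $-$ | $+$ | $+$ | $K-t$ | $t$ |
| 3 | $-$ | $+$ | $-$ | $+$ | $+$ | $K-t$ | $t$ |
| 4 | $-$ | $-$ | $+$ | $+$ | $-$ | $K/2-t$ | $K/2+t$ |

Let us see which levels depend on $t$. Pairs that avoid $x$ do not see $t$ at all. For the pairs $xa,xb,xc$ we read off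
$$\mathrm{lev}_{xa}=t+t+(K-t)+(\tfrac K2-t)=\tfrac{3K}2,\quad \mathrm{lev}_{xb}=t+(K-t)+t+(\tfrac K2-t)=\tfrac{3K}2,$$
$$\mathrm{lev}_{xc}=t+(K-t)+(K-t)+(\tfrac K2+t)=\tfrac{5K}2 ,$$
again independent of $t$. Two pairs remain, and they do move:
$$\mathrm{lev}_{xy}(M_t)=3t+(\tfrac K2-t)=\tfrac K2+2t,\qquad \mathrm{lev}_{xo}(M_t)=3t+(\tfrac K2+t)=\tfrac K2+4t. \tag{1}$$

Both levels start at $K/2$. When $t$ grows by one, the first grows by $2$ and the second by $4$. For $K=2$ there are two multisets of eight rows: $M_0$ has levels $(1,1)$ at $(xy,xo)$, and $M_1$ has levels $(3,5)$.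

We shall prove (Lemma 2) that this family is rigid. Among the multisets of **exactly** $4K$ rows whose levels on the other $13$ pairs are those of $M_0$, the $M_t$ are the only ones. The number of rows has to be fixed here, since adding a constant row changes no level.

Here is what the family is for. Take several copies of it that share the point $x$, and let the point $o$ of each copy be the point $y$ of the next. The level at $xo$ in one copy is then the level at $xy$ in the next, so by (1) the parameter $t$ doubles from each copy to the next. Since $t\le K/2$ in the last copy, we can choose $K$ so that the first parameter can only be $0$ or $1$. The level at the far end of the chain then takes exactly two values, and they are very far apart. Such a gap forces certain toric ideals to have generators of large degree, and it will show that a natural monotonicity statement about graphs is false.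

## Cut ideals and the two theorems

Let $G=(V,E)$ be a finite simple graph and $\mathbb K$ a field. Take one variable $q_{A|B}$ for each unordered partition of $V$ (each row on $V$), and two variables $s_{ij},t_{ij}$ for each edge. Let $\mathrm{Cut}(A|B)\subseteq E$ be the set of edges cut by $A|B$, and define
$$\phi_G:\mathbb K[q]\to\mathbb K[s,t],\qquad \phi_G(q_{A|B})=\prod_{ij\in \mathrm{Cut}(A|B)} s_{ij}\prod_{ij\in E\setminus \mathrm{Cut}(A|B)}t_{ij}.$$
If $G$ has at least one edge, the kernel $I_G=\ker \phi_G$ is a homogeneous toric ideal, called the **cut ideal** of $G$. For a nonzero homogeneous toric ideal $I$, let $\mu(I)$ be the maximal degree of a binomial in a minimal generating set of $I$. The degrees of minimal homogeneous generators do not depend on the choice of generators, so $\mu(I)$ is the least $k$ such that $I$ is generated by its elements of degree at most $k$.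

**Example.** Let $G$ be the path $1-2-3$. The four variables map to
$$q_{123|\emptyset}\mapsto t_{12}t_{23},\quad q_{12|3}\mapsto t_{12}s_{23},\quad q_{1|23}\mapsto s_{12}t_{23},\quad q_{13|2}\mapsto s_{12}s_{23}.$$
The only linear relation among the four exponent vectors, up to scaling, gives $I_G=\langle q_{123|\emptyset}\,q_{13|2}-q_{12|3}\,q_{1|23}\rangle$ and $\mu(I_G)=2$. Now delete the edge $23$. The vertex $3$ becomes isolated, its sign is no longer seen, and the ideal becomes $\langle q_{123|\emptyset}-q_{12|3},\ q_{1|23}-q_{13|2}\rangle$, with $\mu=1$.

In this example deletion lowers $\mu$. The following question comes from Bernd Sturmfels and Seth Sullivant, "Toric geometry of cuts and splits", arXiv:math/0606683 (2006). Let $G$ be connected with $I_G\ne0$, and let $H=(V,E\setminus\{e\})$ be obtained by deleting an edge. Is it always true that $\mu(I_H)\le\mu(I_G)$?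

The question makes sense for $H$. The graph $K_2$ has only two rows and $I_{K_2}=0$, so $G$ has at least two edges and $H$ has at least one. Moreover $I_H\ne 0$: two monomials with the same image under $\phi_G$ have the same image under $\phi_H$, so every binomial of $I_G$ lies in $I_H$. The graph $H$ need not be connected.

The answer is no. Deleting an edge can increase $\mu$, even by an arbitrarily large factor.

**Theorem 1.** For every $\ell\ge1$ there are connected graphs
$$G_\ell=G^{(0)}\supset G^{(1)}\supset\dots\supset G^{(\ell+1)}=H_\ell,$$
each obtained from the previous one by deleting one edge, all with nonzero cut ideal, such that $\mu(I_{G_\ell})\le\max(2,\mu(I_{K_6}))$ for all $\ell$, while $\mu(I_{H_\ell})\ge 2^{\ell+1}$. Here $G_\ell$ is a chain of $\ell$ copies of $K_6$ glued along edges.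

By Hilbert's basis theorem $\mu(I_{K_6})$ is one fixed finite number. So for large $\ell$ we have $\mu(I_{H_\ell})>\mu(I_{G_\ell})$, and $\mu$ must go up at one of the single deletions. That pair $(G^{(i)},G^{(i+1)})$ is a counterexample.

**Theorem 2.**

1. For every $k\ge\max(2,\mu(I_{K_6}))$ there are a connected $G$ with $I_G\ne0$ and an edge $e$ with $\mu(I_G)\le k<\mu(I_{G-e})$. So $\{G:\mu(I_G)\le k\}$ is not closed under edge deletion, even within graphs of treewidth $\le5$. Moreover, $\mu$ is unbounded on graphs of treewidth $\le5$, in particular on graphs without $K_7$ minor.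
2. For every $C$ there are a connected $G$ with $I_G\ne0$ and an edge $e$ with $\mu(I_{G-e})\ge C\,\mu(I_G)$.
3. If $e$ is a bridge of the connected graph $G$ (with $I_G\neq0$), then $\mu(I_{G-e})\le\mu(I_G)$. So only non-bridges can fail.

## Fibers, moves, and the translation into levels

A monomial $q^M$ of degree $d$ is a multiset $M$ of $d$ rows. Counting exponents edge by edge,
$$\phi_G(q^M)=\prod_{ij\in E}s_{ij}^{\mathrm{lev}_{ij}(M)}\,t_{ij}^{\,d-\mathrm{lev}_{ij}(M)} .$$
So $\phi_G(q^M)=\phi_G(q^{M'})$ if and only if $|M|=|M'|$ and $\mathrm{lev}_{ij}(M)=\mathrm{lev}_{ij}(M')$ for all edges $ij$.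

**Definition.** The classes of this equivalence relation on multisets of rows are the **fibers** of $G$. A **$k$-move** of $G$ replaces a sub-multiset $R$ of $M$ by a multiset $R'$ in the same fiber of $G$ as $R$, where $|R|=|R'|\le k$. A move keeps $M$ in its fiber.

In the path example, $\{123|\emptyset,\;13|2\}\to\{12|3,\;1|23\}$ is a 2-move: both sides have level $1$ on each of the two edges.

The first fact is standard (Diaconis–Sturmfels). It lets us forget the ideal and work with multisets.

**Fact 1.** $I_G$ is generated in degrees $\le k$ if and only if, within each fiber of $G$, any two elements are connected by $k$-moves.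

**Proof.** First, $I_G$ is spanned over $\mathbb K$ by the binomials $q^M-q^{M'}$ with $M,M'$ in a common fiber (Sturmfels, *Gröbner Bases and Convex Polytopes*, Lemma 4.1). Indeed, let $p=\sum c_Mq^M\in I_G$ and group its terms by fiber. Different fibers have different image monomials, so the coefficients in each group sum to zero, and each group is a combination of differences $q^M-q^{M'}$.

Suppose fibers are connected by $k$-moves. A $k$-move from $P+R$ to $P+R'$ gives $q^{P+R}-q^{P+R'}=q^P(q^R-q^{R'})$, a multiple of an element of $I_G$ of degree $\le k$. Telescoping along a path of moves puts every $q^M-q^{M'}$ in the ideal generated in degrees $\le k$.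

Conversely, suppose $I_G$ is generated in degrees $\le k$. The elements of $I_G$ of degree $\le k$ are spanned by binomials of degree $\le k$ as above, so $I_G$ is generated by such binomials. Hence for $M,M'$ in one fiber we can write
$$q^M-q^{M'}=\sum_j c_j\,q^{P_j}\big(q^{R_j}-q^{R_j'}\big),\qquad |R_j|=|R_j'|\le k .$$
Let $\lambda$ be the linear functional that is $1$ on monomials reachable from $M$ by $k$-moves and $0$ on all other monomials. Since $P_j+R_j$ and $P_j+R'_j$ differ by a $k$-move, $\lambda$ vanishes on each term on the right. So $\lambda(q^{M'})=\lambda(q^M)=1$, and $M'$ is reachable from $M$. $\blacksquare$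

Thus $\mu(I_G)$ is the least $k$ such that $k$-moves connect every fiber. Put $\gamma(G)=\max(2,\mu(I_G))$, and $\gamma(G)=2$ if $I_G=0$; in the latter case every fiber is a single point.

The second fact ensures that the graphs we build are legitimate instances of the question.

**Fact 2.** If $G$ has $n\ge4$ vertices (and at least one edge), then $I_G\ne0$.

**Proof.** The exponent vector of $\phi_G(q_{A|B})$ has the form $(v,\mathbf 1-v)$ with $v\in\{0,1\}^E$. All these vectors lie in the space $\{(v,c\mathbf1-v)\}$, of dimension $|E|+1\le\binom n2+1$. There are $2^{n-1}$ rows, and $2^{n-1}>\binom n2+1$ for $n\ge4$. This holds for $n=4$, because $8>7$. For the induction step, $2^n>2\left(\binom n2+1\right)\ge\binom{n+1}2+1$, where the last inequality is equivalent to $n^2-3n+2\ge0$. So the exponent vectors satisfy a nontrivial integer linear relation. Moving the negative coefficients to the other side turns it into a nonzero binomial in $I_G$. $\blacksquare$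

The third fact is the source of all lower bounds below. The pair $\{p,u\}$ in it need not be an edge.

**Fact 3.** Let $F$ be a fiber of $H$ and $p,u$ two vertices. If $\mathrm{lev}_{pu}$ takes exactly two values on $F$, differing by $g>0$, then $I_H\neq 0$ and $\mu(I_H)\ge g$.

**Proof.** $F$ has at least two elements, so $I_H\ne0$. A $k$-move from $R$ to $R'$ changes $\mathrm{lev}_{pu}$ by $\mathrm{lev}_{pu}(R')-\mathrm{lev}_{pu}(R)$, which lies in $[-k,k]$. A path of $k$-moves between elements with different values stays in $F$, so one of its moves must change $\mathrm{lev}_{pu}$ by $\pm g$. Hence $k\ge g$, and Fact 1 gives the claim. $\blacksquare$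

## Triangles, the complete graph $K_4$, and the 4-cycle

If $G$ is connected, a row is determined by the set of edges it cuts. So fibers of degree $1$ are single points, and $\mu(I_G)\ge2$ whenever $I_G\ne0$.

**The triangle.** Every row on $\{a,b,c\}$ has a unique representative with $f(a)f(b)f(c)=1$, because changing the sign of $f$ changes the sign of this product. The four rows are therefore the four types of the table:
$$1:(+,+,+),\quad 2:(+,-,-),\quad 3:(-,+,-),\quad 4:(-,-,+).$$
If a multiset contains $n_i$ rows of type $i$, then
$$\mathrm{lev}_{ab}=n_2+n_3,\qquad \mathrm{lev}_{bc}=n_3+n_4,\qquad \mathrm{lev}_{ac}=n_2+n_4 . \tag{2}$$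
Together with the degree $n_1+n_2+n_3+n_4$, these determine all $n_i$. So every fiber is a point and $I_{K_3}=0$.

**The complete graph $K_4$.** Let the vertices be $a,b,c,o$, and normalize rows by $f(a)f(b)f(c)=1$. There are eight rows, $(i,+)$ and $(i,-)$, where $i$ is the type on $\{a,b,c\}$ and the sign is $f(o)$. Let $D$ be the difference of the multiplicity functions of two multisets in one fiber. By (2), $D(i,+)+D(i,-)=0$ for each $i$. Put $p_i=D(i,-)=-D(i,+)$. A row $(i,\varepsilon)$ cuts $ao$ iff $\varepsilon$ differs from the sign of $a$ on type $i$. So the level of $D$ at $ao$ is $\sum_i\alpha_ip_i$, and likewise at $bo,co$ with $\beta,\chi$, where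
$$\alpha=(+,+,-,-),\qquad \beta=(+,-,+,-),\qquad \chi=(+,-,-,+) \tag{3}$$
list the signs of $a,b,c$ on types $1,\dots,4$. All three sums are zero. The vectors (3) are pairwise orthogonal and orthogonal to $\mathbf 1$, hence form a basis of $\mathbf1^\perp\subset\mathbb R^4$. So $p=s\mathbf 1$ for an integer $s$, and conversely every such difference preserves all levels. Two elements of a fiber thus differ by $|s|$ successive replacements
$$\{(1,+),(2,+),(3,+),(4,+)\}\longleftrightarrow\{(1,-),(2,-),(3,-),(4,-)\}, \tag{4}$$
all in the same direction, and these are $4$-moves. The fiber that contains the left side of (4) consists of the two sides of (4) only. They share no row, so a move between them has size $4$. Hence $\mu(I_{K_4})=4$.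

**The 4-cycle.** A row of $C_4$ is determined by its cut set, and the cut sets are the eight subsets of the four edges of even size. They form four complementary pairs $\{S_i,S_i^c\}$. With $v_S$ the indicator vector of $S$, the vectors $w_i=2v_{S_i}-\mathbf 1$ are, for a suitable choice of representatives, $(-,-,-,-)$, $(+,+,-,-)$, $(+,-,+,-)$, $(+,-,-,+)$, and these are pairwise orthogonal. If $m(S)$ is the multiplicity of $S$ in a multiset of degree $d$, its vector of levels is
$$\sum_S m(S)v_S=\tfrac d2\mathbf1+\tfrac12\sum_i\big(m(S_i)-m(S_i^c)\big)w_i .$$
So a fiber fixes $d$ and the four differences $m(S_i)-m(S_i^c)$. What remains free is how a fixed number of complementary pairs is distributed over $i=1,\dots,4$, and the 2-moves $\{S_i,S_i^c\}\to\{S_j,S_j^c\}$ connect all distributions. Hence $\mu(I_{C_4})=2$.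

## Bridges, and where the lifting argument stops

The sensible first attempt is to prove the inequality by comparing fibers. Let $H=G-e$. Passing from $G$ to $H$ forgets one level, so each fiber of $H$ is a union of fibers of $G$, one for each value of $\mathrm{lev}_e$ that occurs. Take $M,M'$ in one fiber of $H$. If $\mathrm{lev}_e(M)=\mathrm{lev}_e(M')$, they lie in one fiber of $G$ and are connected by $\mu(I_G)$-moves of $G$, which are also moves of $H$. All that is left is to change $\mathrm{lev}_e$ by moves of $H$ of size at most $\mu(I_G)$. For a bridge this is easy, and we obtain part (3) of Theorem 2.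

**Proof of Theorem 2 (3).** Let $e$ be a bridge of the connected graph $G$, $H=G-e$, and $V''$ the vertex set of one of the two components of $H$. The only edge of $G$ between $V''$ and its complement is $e$. So flipping the sign of a row on $V''$ changes whether the row cuts $e$ and nothing else on $E(G)$. For $H$ this is a $1$-move.

Let $M,M'$ lie in one fiber of $H$. Flip every row that cuts $e$. This connects $M$ and $M'$ by $1$-moves to multisets $\hat M,\hat M'$ in which no row cuts $e$. These have equal levels on $E(H)$ and level $0$ at $e$, so they lie in one fiber of $G$ and are connected by $\mu(I_G)$-moves of $G$, which are moves of $H$. By Fact 1, $\mu(I_H)\le\max(1,\mu(I_G))=\mu(I_G)$. $\blacksquare$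

If $e$ is not a bridge, it lies on a cycle. Whether a row cuts $e$ is then determined by the other edges of the cycle, since every row cuts an even number of edges of a cycle. No single row can be flipped at $e$ alone, and nothing in the argument provides a small move that changes $\mathrm{lev}_e$. This is the exact point at which the attempt stops, and Fact 3 shows how the inequality could fail: we need a fiber of $H$ in which the values of some level have a gap larger than $\mu(I_G)$.

The family of the first section produces gaps. Granting its rigidity, take $G=K_6$, delete $xy$ and $xo$, and let $K=2$. The fiber of $M_0$ is $\{M_0,M_1\}$, and $\mathrm{lev}_{xo}\in\{1,5\}$ on it. So $\mu\ge4$ for the graph left after deleting two edges. But this does not exceed $\mu(I_{K_6})$, because $\mu(I_{K_6})\ge4$ as well. To see this, extend every row in (4) to $K_6$ by $f(x)=f(y)=f(a)$. The two sides still have equal levels. Any multiset in their fiber has $\mathrm{lev}_{xa}=\mathrm{lev}_{ya}=0$, so $x$ and $y$ copy $a$ in each of its rows, and its restriction to $\{a,b,c,o\}$ is one of the two sides of (4). The fiber has two elements without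 a common row, and a $4$-move is needed. Taking larger $K$ in one copy of $K_6$ does not help: consecutive values of $\mathrm{lev}_{xo}$ in (1) are always $4$ apart.

So we must widen the gap while keeping $\mu(I_G)$ under control. Gluing along edges controls $\mu(I_G)$, and chaining widens the gap.

## Gluing along an edge does not raise $\gamma$

**Fact 4.** If $V_1\cap V_2=\{a,b\}$ with $a\neq b$, a row on $V_1\cup V_2$ is the same as a pair of rows, on $V_1$ and on $V_2$, that either both cut or both do not cut $\{a,b\}$.

**Proof.** Restriction gives such a pair. Conversely, choose representatives $f_1,f_2$ and change the sign of $f_2$ if necessary so that $f_1(a)=f_2(a)$. As both rows have the same status at $\{a,b\}$, also $f_1(b)=f_2(b)$, and $f_1,f_2$ define a function on $V_1\cup V_2$. The only choice was a common sign. $\blacksquare$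

**Lemma 1.** Let $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{a,b\}$ and $ab\in E(G_1)\cap E(G_2)$. Then $\gamma(G)\le m:=\max(\gamma(G_1),\gamma(G_2))$.

**Proof.** Let $M,M'$ be in one fiber of $G$. By Fact 4 we write rows as pairs $(c_1,c_2)$ whose components have the same status at $ab$.

**Step 1: correct the first components.** The multisets of first components of $M$ and $M'$ lie in one fiber of $G_1$, so they are connected by $m$-moves of $G_1$. (If $I_{G_1}=0$, they are equal.) We lift each such move $R\to R'$ to $G$. Since $ab\in E(G_1)$, $R$ and $R'$ contain equally many rows that cut $ab$. They also have equal size, so there is a bijection $R\to R'$ that preserves the status at $ab$. Choose rows of the current multiset whose first components form $R$, and replace each such $(c_1,c_2)$ by $(c_1',c_2)$, where $c_1'$ is the image of $c_1$. The new pairs are again rows on $V(G)$. Levels on $E(G_1)$ are preserved because $R,R'$ lie in one fiber of $G_1$, and levels on $E(G_2)$ are preserved because second components are untouched. So this is an $m$-move of $G$. After these moves the multiset of first components is that of $M'$, and the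 multiset of second components is still that of $M$.

**Step 2: correct the second components.** The second components of $M$ and $M'$ lie in one fiber of $G_2$, and $ab\in E(G_2)$. The same lifting with the roles exchanged leads by $m$-moves to a multiset $M'''$ whose first components and second components, as multisets, are both those of $M'$.

**Step 3: correct the pairing.** Look at the rows of $M'''$ that cut $ab$. Their first components are exactly the first components of $M'$ that cut $ab$, and the same holds for second components. So among these rows $M'''$ and $M'$ differ only by a permutation of second components. The same is true among the rows that do not cut $ab$. Each permutation is a product of transpositions, and a transposition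
$$\{(c_1,c_2),(d_1,d_2)\}\to\{(c_1,d_2),(d_1,c_2)\}$$
between rows of equal status at $ab$ yields valid rows and preserves all levels. It is a $2$-move of $G$, and $2\le m$.

So any two elements of a fiber are connected by $m$-moves. By Fact 1, either $I_G=0$ or $\mu(I_G)\le m$, and $\gamma(G)\le m$ in both cases. $\blacksquare$

**Example.** $K_4$ minus an edge is two triangles glued along an edge. As $I_{K_3}=0$, Lemma 1 gives $\gamma\le2$. The graph is connected and its ideal is nonzero by Fact 2, so $\mu=2$. Along $K_4\supset K_4-e\supset C_4$, with two suitable deletions, the values of $\mu$ are therefore $4,2,2$: these small cases agree with the inequality that we are about to refute.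

## Gadgets, and the rigidity of the $K_6$ family

We isolate what the chain needs: a graph in which one integer parameter moves the levels of two non-edges at rates $2$ and $2r$, from a common starting value.

**Definition.** Let $r\ge2$. An **$r$-gadget** is a graph $\Gamma$ with three distinct vertices $x,y,o$ and $xy,xo\in E(\Gamma)$ such that $\Delta:=\Gamma-\{xy,xo\}$ is connected and the following holds. For every even $K\ge2$ there is a fiber $F_K$ of $\Delta$, of degree $2rK$, such that with $L=(r-1)K/2$
$$\{(\mathrm{lev}_{xy}(M),\mathrm{lev}_{xo}(M)):M\in F_K\}=\{(L+2t,\;L+2rt):t\in\mathbb Z,\ 0\le t\le K/2\}. \tag{5}$$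

For $r=2$ the degree is $4K$ and $L=K/2$, so by (1) the multisets $M_t$ have exactly the levels in (5). What must be shown is that nothing else is in their fiber.

**Lemma 2.** $K_6$ on the vertices $x,y,o,a,b,c$ is a $2$-gadget.

**Proof.** Represent each row by its unique representative with $f(a)f(b)f(c)=1$; its type is $1,2,3$ or $4$. Let $\Delta=K_6-\{xy,xo\}$, which is connected. Let $F_K$ be the fiber of $\Delta$ containing $M_0$. It has degree $4K$. Let $M\in F_K$.

**Step 1: the triangle $abc$ fixes the number of rows of each type.** Let $n_i$ be the number of rows of $M$ of type $i$. The levels (2) all equal their value $2K$ in $M_0$. So $n_2+n_3=n_3+n_4=n_2+n_4=2K$, which gives $n_2=n_3=n_4=K$. Since $M$ has $4K$ rows, $n_1=K$ too.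

**Step 2: each other vertex has at most one degree of freedom.** For $w\in\{o,y,x\}$ let $p_i(w)\in[0,K]$ be the number of rows of type $i$ with $f(w)=-$. With $\alpha$ as in (3),
$$\mathrm{lev}_{aw}=\sum_{\alpha_i=+}p_i(w)+\sum_{\alpha_i=-}(K-p_i(w))=2K+\sum_i\alpha_ip_i(w),$$
and similarly for $bw$ and $cw$ with $\beta$ and $\chi$. These levels are prescribed because $wa,wb,wc\in E(\Delta)$. As $\alpha,\beta,\chi$ form a basis of $\mathbf 1^\perp$, the vector $p(w)$ equals its value in $M_0$ plus a multiple of $\mathbf1$. The multiple is an integer because the entries are integers.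

**Step 3: $y$ is rigid.** In $M_0$ we have $p(y)=(0,0,0,K)$. A negative shift makes the first entry negative, and a positive shift makes the last entry exceed $K$. So $p(y)=(0,0,0,K)$. In particular $y$ is constant on each type: $+$ on types $1,2,3$ and $-$ on type $4$.

**Step 4: $o$ is rigid, because of the edge $oy$.** In $M_0$ we have $p(o)=0$, so in $M$ it is $(s,s,s,s)$ with $s\ge0$. By Step 3,
$$\mathrm{lev}_{oy}(M)=3s+(K-s)=K+2s.$$
Since $oy\in E(\Delta)$, this equals its value $K$ in $M_0$. Hence $s=0$, and $f(o)=+$ in all rows.

**Step 5: $x$ has exactly one degree of freedom.** In $M_0$ we have $p(x)=(0,0,0,K/2)$, so in $M$ it is $(t,t,t,K/2+t)$ with $t\in\mathbb Z$. The conditions $0\le p_i(x)\le K$ mean $0\le t\le K/2$. By Steps 1, 3 and 4 the type and the sign $f(x)$ determine a row of $M$, so $M=M_t$, and (1) gives $\mathrm{lev}_{xy}=K/2+2t$ and $\mathrm{lev}_{xo}=K/2+4t$.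

**Step 6: every $t$ occurs.** For $0\le t\le K/2$, $M_t$ has $4K$ rows and agrees with $M_0$ off $x$. By the computation before (1), its levels at $xa,xb,xc$ do not depend on $t$. These are all the edges of $\Delta$ at $x$. So $M_t\in F_K$.

Hence $F_K=\{M_t:0\le t\le K/2\}$, and (5) holds with $r=2$. $\blacksquare$

## The chain: rates multiply, $\gamma$ does not

**Proposition 1.** Let $\Gamma$ be an $r$-gadget and $\ell\ge1$. Take copies $\Gamma^1,\dots,\Gamma^\ell$ of $\Gamma$. Identify all vertices $x^j$ to one vertex $x$, and identify $o^j$ with $y^{j+1}$ for $1\le j<\ell$. Put $u_0=y^1$, $u_j=o^j\ (=y^{j+1}$ if $j<\ell)$, so $u_\ell=o^\ell$. Let $G_\ell$ be the union, and $H_\ell=G_\ell-\{xu_0,xu_1,\dots,xu_\ell\}$. Then $\gamma(G_\ell)\le\gamma(\Gamma)$, $H_\ell$ is connected, and $\mu(I_{H_\ell})\ge2r^\ell$.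

**Proof.** Write $V_j=V(\Gamma^j)$ and $\Delta^j=\Gamma^j-\{xu_{j-1},xu_j\}$.

**Step 1: the upper bound for $G_\ell$.** We have $(V_1\cup\dots\cup V_j)\cap V_{j+1}=\{x,u_j\}$. The edge $xu_j$ lies on both sides: it is $x^jo^j$ in $\Gamma^j$ and $x^{j+1}y^{j+1}$ in $\Gamma^{j+1}$. So $\ell-1$ applications of Lemma 1 give $\gamma(G_\ell)\le\gamma(\Gamma)$.

**Step 2: the shape of $H_\ell$.** $H_\ell$ is the union of the connected graphs $\Delta^j$, which all contain $x$. So it is connected. Two different sets $V_i,V_j$ share only $x$, or $x$ and one vertex $u_i$ if they are neighbors in the chain, and $xu_i$ has been deleted. So $E(H_\ell)$ is the disjoint union of the $E(\Delta^j)$.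

**Step 3: a fiber of $H_\ell$.** Let $K=2r^{\ell-1}$, which is even and at least $2$, and $d=2rK=4r^\ell$. Let $F$ be the set of multisets of $d$ rows on $V(H_\ell)$ whose restriction to $V_j$ lies in the fiber $F_K$ of $\Delta^j$, for every $j$. By Step 2, membership in $F$ prescribes exactly the level on every edge of $H_\ell$. So $F$, if nonempty, is a fiber of $H_\ell$.

**Step 4: $\mathrm{lev}_{xu_\ell}$ can take at most two values on $F$.** Let $M\in F$. By (5), for each $j$ there is an integer $t_j\in[0,K/2]$ with
$$\mathrm{lev}_{xu_{j-1}}(M)=L+2t_j,\qquad \mathrm{lev}_{xu_j}(M)=L+2rt_j .$$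
For $1\le j<\ell$ the level at $xu_j$ is expressed twice, as $L+2rt_j$ from copy $j$ and as $L+2t_{j+1}$ from copy $j+1$. Hence $t_{j+1}=rt_j$; here it matters that both levels in (5) start at the same $L$. Therefore $t_\ell=r^{\ell-1}t_1\le K/2=r^{\ell-1}$, so $t_1\in\{0,1\}$ and
$$\mathrm{lev}_{xu_\ell}(M)=L+2rt_\ell=L+2r^\ell t_1\in\{L,\;L+2r^\ell\}.$$

**Step 5: both values occur.** Let $\varepsilon\in\{0,1\}$. For each $j$ choose $M_j$ in the fiber $F_K$ of $\Delta^j$ with parameter $t_j=\varepsilon r^{j-1}\in[0,K/2]$. Then $M_j$ and $M_{j+1}$ both have $d$ rows, and both have level $L+2\varepsilon r^j$ at $xu_j$. So the rows of $M_j$ and $M_{j+1}$ can be matched with equal status at $\{x,u_j\}$. By Fact 4 we may glue successively: once $M_1,\dots,M_j$ are glued to a multiset of $d$ rows on $V_1\cup\dots\cup V_j$, its level at $xu_j$ is that of $M_j$, and it can be glued to $M_{j+1}$ along $\{x,u_j\}$. The result is an element of $F$ with $t_1=\varepsilon$.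

**Step 6: the lower bound.** $F$ is a fiber of $H_\ell$ on which $\mathrm{lev}_{xu_\ell}$ takes exactly two values, $2r^\ell$ apart. By Fact 3, $\mu(I_{H_\ell})\ge2r^\ell$. $\blacksquare$

**Example.** For $\Gamma=K_6$ and $\ell=2$ we have $K=4$, $d=16$ and $L=2$. The two copies have parameters $t_1\in\{0,1\}$ and $t_2=2t_1\le2$. The levels at $xu_0,xu_1,xu_2$ are $(2,2,2)$ for $t_1=0$ and $(4,6,10)$ for $t_1=1$. The last one jumps by $8=2\cdot2^2$.

## Deleting the spokes one at a time: Theorem 1 and treewidth five

**Proof of Theorem 1.** Apply Proposition 1 to $\Gamma=K_6$ with $r=2$, which Lemma 2 allows. We get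
$$\mu(I_{G_\ell})\le\gamma(G_\ell)\le\gamma(K_6)=\max(2,\mu(I_{K_6})),\qquad \mu(I_{H_\ell})\ge2\cdot2^\ell=2^{\ell+1}.$$
Delete the $\ell+1$ edges $xu_0,\dots,xu_\ell$ one at a time. Every graph in this sequence contains the connected spanning subgraph $H_\ell$, so it is connected. It has $4\ell+2\ge6$ vertices, so its cut ideal is nonzero by Fact 2. $\blacksquare$

If deletion never raised $\mu$, we would have $2^{\ell+1}\le\mu(I_{H_\ell})\le\mu(I_{G_\ell})\le\max(2,\mu(I_{K_6}))$ for every $\ell$, which is absurd. So the inequality $\mu(I_H)\le\mu(I_G)$ is false in general.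

For the next proof, recall that a tree decomposition of a graph is a tree whose nodes carry vertex sets (bags) such that every vertex and every edge lies in some bag, and the nodes whose bags contain a given vertex form a connected subtree. Its width is the largest bag size minus one, and the treewidth is the least possible width. The textbook facts we use are that treewidth does not increase under taking minors and that $K_7$ has treewidth $6$.

**Proof of Theorem 2 (1).** Let $k\ge\max(2,\mu(I_{K_6}))$ and choose $\ell\ge1$ with $2^{\ell+1}>k$. In the sequence of Theorem 1 the first graph has $\mu\le k$ and the last has $\mu>k$. Let $i$ be the largest index with $\mu(I_{G^{(i)}})\le k$. Then $G=G^{(i)}$ and the edge deleted next satisfy $\mu(I_G)\le k<\mu(I_{G-e})$.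

All graphs involved are subgraphs of $G_\ell$. The sets $V_1,\dots,V_\ell$, placed on a path in this order, form a tree decomposition of $G_\ell$: each edge lies in some $V_j$, the vertex $x$ is in all bags, $u_j$ for $0<j<\ell$ is in the two consecutive bags $V_j,V_{j+1}$, and every other vertex is in one bag. All bags have six elements, so the width is $5$. The same bags work for every spanning subgraph. So all these graphs have treewidth $\le5$, and hence no $K_7$ minor. Since $\mu(I_{H_\ell})\ge2^{\ell+1}$ for all $\ell$, $\mu$ is unbounded on this class. $\blacksquare$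

## Gadgets with rate $r$, and an arbitrarily large factor

With $K_6$ the gap grows like $2^\ell$ over $\ell+1$ deletions, so the average factor per deletion tends only to $2$. To obtain any factor $C$ from a single deletion we replace $2$ by a large $r$. We follow the pattern of Lemma 2: vertices that sort the rows into types, vertices whose sign vectors span $\mathbf1^\perp$ so that $x$ is free only along $\mathbf 1$, and a vertex $y$ that is negative on some types so as to slow its level down. There are now $N=2r$ types. The vertex $o$ sees $x$ with rate $N=2r$, and $y$ sees it with rate $(r+1)-(r-1)=2$.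

**Lemma 3.** For every $r\ge2$ there is an $r$-gadget $\Gamma_r$.

**Proof.**

**Step 1: the graph.** Let $N=2r$ and let $\mathcal B$ be the set of $\beta\in\{\pm1\}^N$ with $\sum_i\beta_i=0$. It spans $\mathbf1^\perp$: for $i\neq j$ there is $\beta\in\mathcal B$ with $\beta_i=+1$, $\beta_j=-1$, and exchanging these two entries gives another element of $\mathcal B$ that differs from $\beta$ by $2(e_i-e_j)$. Let $\eta\in\{\pm1\}^N$ have $\eta_i=+1$ for $i\le r+1$ and $\eta_i=-1$ for the remaining $r-1\ge1$ indices. The vertices of $\Gamma_r$ are $x,o,y,v_1,\dots,v_N$ and $z_\beta$ for $\beta\in\mathcal B$. Let $W$ be the set of all vertices except $x$. The edges are all pairs inside $W$, all $xz_\beta$, and $xo$, $xy$. Then $\Delta=\Gamma_r-\{xo,xy\}$ is connected, as $W$ is a clique and $x$ is adjacent to the $z_\beta$.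

For $r=2$ we have $N=4$ and $\mathcal B=\{\pm\alpha,\pm\beta,\pm\chi\}$ with the vectors of (3), and $\eta=(+,+,+,-)$ is the sign vector of $y$ in the table of the first section.

**Step 2: the family.** Represent rows by $f$ with $f(o)=+$. For even $K\ge2$ and $0\le t\le K/2$ let $M_t$ have, for each $i=1,\dots,N$, exactly $K$ rows "of type $i$", with
$$f(v_i)=-,\qquad f(v_k)=+\ (k\ne i),\qquad f(z_\beta)=\beta_i,\qquad f(y)=\eta_i,$$
and $f(x)=-$ in exactly $q_i$ of them, where $q_i=t$ for $i\le r+1$ and $q_i=K/2+t$ for $i>r+1$. Let $F_K$ be the fiber of $\Delta$ containing $M_0$. Its degree is $NK=2rK$. Let $M\in F_K$.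

**Step 3: the $v_i$ sort the rows of $M$ into types.** Since $f(o)=+$, exactly $\mathrm{lev}_{ov_i}=K$ rows of $M$ have $f(v_i)=-$. In $M_0$ the level at $v_iv_k$ is $2K$. For $i\ne k$ the number of rows of $M$ with $f(v_i)=f(v_k)=-$ is therefore
$$\tfrac12\big(\mathrm{lev}_{ov_i}+\mathrm{lev}_{ov_k}-\mathrm{lev}_{v_iv_k}\big)=\tfrac12(K+K-2K)=0 .$$
So each row has at most one negative $v$. The $N$ vertices $v_i$ have $NK$ negative signs in total, and $M$ has $NK$ rows. So each row has exactly one negative $v$, and for each $i$ exactly $K$ rows have $v_i$ as this one. Call these the rows of type $i$.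

**Step 4: $y$ and the $z_\beta$ are rigid.** Let $w$ be $y$ or some $z_\beta$, and let $p_i$ be the number of type-$i$ rows of $M$ with $f(w)=-$. Then $\mathrm{lev}_{ow}=\sum_kp_k$ and
$$\mathrm{lev}_{v_iw}=\sum_{k\ne i}p_k+(K-p_i)=\mathrm{lev}_{ow}+K-2p_i .$$
These are levels on edges of $\Delta$. So each $p_i$ is determined and equals its value in $M_0$, which is $0$ or $K$. Hence $w$ has on every type-$i$ row the same sign as in $M_0$, and $M$ and $M_0$ agree on $W$.

**Step 5: $x$ has exactly one degree of freedom.** Let $q_i\in[0,K]$ be the number of type-$i$ rows of $M$ with $f(x)=-$. Each $\beta\in\mathcal B$ has $r$ negative entries, so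
$$\mathrm{lev}_{xz_\beta}=\sum_{\beta_i=+}q_i+\sum_{\beta_i=-}(K-q_i)=rK+\sum_i\beta_iq_i ,$$
and this is prescribed for all $\beta\in\mathcal B$. As $\mathcal B$ spans $\mathbf1^\perp$, $q$ equals its value in $M_0$ plus $t\mathbf1$ with $t\in\mathbb Z$. That is, $q_i=t$ for $i\le r+1$ and $q_i=K/2+t$ for $i>r+1$. Both kinds of index exist, so $0\le q_i\le K$ means $0\le t\le K/2$. With $f(o)=+$ and $f(y)=\eta_i$ on type $i$,
$$\mathrm{lev}_{xo}=(r+1)t+(r-1)\left(\tfrac K2+t\right)=L+2rt,$$
$$\mathrm{lev}_{xy}=(r+1)t+(r-1)\left(K-\tfrac K2-t\right)=(r+1)t+(r-1)\left(\tfrac K2-t\right)=L+2t .$$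

**Step 6: every $t$ occurs.** For $0\le t\le K/2$, $M_t$ has $NK$ rows and agrees with $M_0$ on $W$. Its levels $\mathrm{lev}_{xz_\beta}=rK+\sum_i\beta_iq_i$ do not depend on $t$ because $\sum_i\beta_i=0$. The $xz_\beta$ are all the edges of $\Delta$ at $x$, so $M_t\in F_K$. This proves (5). $\blacksquare$

One copy of $\Gamma_r$ gives $\mu(I_{\Delta})\ge2r$ by Proposition 1 with $\ell=1$. But $\Gamma_r$ grows with $r$, and we have no bound on $\gamma(\Gamma_r)$ to compare with. Long chains avoid this problem, since $r$ stays fixed while $\ell\to\infty$.

**Proof of Theorem 2 (2).** Let $C$ be given and take an integer $r\ge2$ with $r>C$. Apply Proposition 1 to $\Gamma_r$ and delete $xu_0,\dots,xu_\ell$ one at a time. As before, all graphs in the sequence contain the connected spanning subgraph $H_\ell$, so they are connected. They have more than four vertices, so their cut ideals are nonzero by Fact 2.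

The first graph has $\mu\le\gamma(\Gamma_r)$ and the last has $\mu\ge2r^\ell$. So the product of the $\ell+1$ successive ratios of $\mu$ is at least $2r^\ell/\gamma(\Gamma_r)$, and some single deletion multiplies $\mu$ by at least
$$\left(\frac{2r^\ell}{\gamma(\Gamma_r)}\right)^{1/(\ell+1)}=\left(\frac{2}{\gamma(\Gamma_r)}\right)^{1/(\ell+1)} r^{\,\ell/(\ell+1)} .$$
Since $\gamma(\Gamma_r)$ does not depend on $\ell$, the first factor tends to $1$ and the second to $r$ as $\ell\to\infty$. As $r>C$, for all large $\ell$ the ratio is at least $C$. The graph just before that deletion and the edge deleted from it are the required $G$ and $e$. $\blacksquare$
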